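\title{The smallest symmetric difference of $q+2$ lines in $PG(2,q)$}

\begin{abstract}
Let $q$ be an odd prime power. We prove that the symmetric difference of any $q+2$ distinct lines of the Desarguesian plane $PG(2,q)$ has at least $2q-2$ points, and this bound is attained. Dually, every set of $q+2$ points meets at least $2q-2$ lines in an odd number of points. A weight count reduces the problem to the points of the set that lie on exactly one tangent and one $3$-secant. The lemma of tangents gives a bilinear relation between any two such points. In degenerate configurations this relation can be solved by hand; in the remaining one it defines an alternating form on $\mathfrak{sl}_3$, and a count of points on a curve of incident point--line pairs finishes the proof.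
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $q$ be an odd prime power and let $PG(2,q)$ be the Desarguesian projective plane over $\mathbb{F}_q$. It has $q^2+q+1$ points and as many lines; every line has $q+1$ points and every point lies on $q+1$ lines. Identify sets of points with vectors over $\mathbb{F}_2$, so that the sum of two sets is their symmetric difference. For $0\le r\le q^2+q+1$ let
\[
f(r)=\min\Big\{\Big|\sum_{i=1}^r\ell_i\Big| : \ell_1,\dots,\ell_r \text{ distinct lines}\Big\}.
\]
A point belongs to $\sum\ell_i$ exactly when it lies on an odd number of the $\ell_i$. The plane is self-dual, so we may exchange points and lines: $f(r)$ is the minimum, over sets $S$ of $r$ points, of the number of \emph{odd lines}, the lines $L$ for which $k_L=|L\cap S|$ is odd. We use this dual form throughout. A line with $k_L=i$ is an \emph{$i$-secant}; $1$-secants are called \emph{tangents} of $S$ and $2$-secants \emph{bisecants}.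

For $1\le r\le q+1$ the value of $f(r)$ comes from a direct count. The $r-1$ other points of $S$ occupy at most $r-1$ of the $q+1$ lines through a point of $S$, so each point of $S$ lies on at least $q+2-r$ tangents, and $f(r)\ge r(q+2-r)$. Equality holds for $r$ points of an irreducible conic, which has $q+1$ points, no three collinear. At $r=q+2$ this count gives nothing. A set of $q+2$ points without odd lines cannot exist, because the lines through a point outside $S$ partition the odd number $q+2$ of points of $S$. Thus $f(q+2)$ measures how close a set of $q+2$ points can come to meeting every line evenly, and the natural candidates are a conic with one point added.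

\begin{example}\label{ex:conic}
Let $C$ be an irreducible conic. Since $q$ is odd, a point $u\notin C$ lies on two tangent lines of $C$ ($u$ is \emph{external}) or on none ($u$ is \emph{internal}). The pairs of tangent lines give $q(q+1)/2$ external points among the $q^2$ points off $C$, so both kinds occur. Let $S=C\cup\{u\}$. A line missing $u$ is odd if and only if it is tangent to $C$, and a line through $u$ is odd if and only if it is not tangent to $C$. If $u$ is external, there are $(q-1)+(q-1)=2q-2$ odd lines. If $u$ is internal, there are $(q+1)+(q+1)=2q+2$.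
\end{example}

It is known that $f(q+2)\le 2q-2$, as the example shows, and that equality holds for $q\le13$. The problem, from Balister, Bollob\'as, F\"uredi and Thompson \cite{BBFT}, is whether equality holds for every odd prime power $q$. We prove that it does.

\begin{theorem}\label{thm:main}
For every odd prime power $q$ we have $f(q+2)=2q-2$.
\end{theorem}

\begin{theorem}\label{thm:compl}
Let $q$ be an odd prime power.
\begin{enumerate}
\item[(i)] The symmetric difference of any $q+2$ distinct lines of $PG(2,q)$ has size divisible by $4$, and the two smallest sizes that occur are $2q-2$ and $2q+2$.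
\item[(ii)] $f(q^2-1)=2q-2$.
\end{enumerate}
\end{theorem}

The proof runs as follows. In Section~\ref{sec:weights} each odd line distributes a unit of weight among its points in $S$; the theorem says that the average weight is almost $2$, and only two kinds of points have weight below $2$. Section~\ref{sec:tangents} uses the coordinates of the plane: multiplying ratios of coordinates over the points of $S$ gives one bilinear relation for each pair of light points. Sections~\ref{sec:concurrent} and~\ref{sec:degenerate} solve this relation in the degenerate configurations, which include Example~\ref{ex:conic}. In the remaining configuration the relation is the shadow of an alternating form on $\mathfrak{sl}_3$ (Section~\ref{sec:form}). A counterexample would provide so many solutions of the resulting polynomial equations that a whole curve of solutions exists, and such a curve contains a solution that is excluded (Section~\ref{sec:curves}).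

\section{Weights and the deficiency}\label{sec:weights}

From now on $S$ is a set of $q+2$ points and $O$ is its set of odd lines.

\begin{lemma}\label{lem:mod4}
$|O|\equiv0\pmod4$.
\end{lemma}

\begin{proof}
Counting incident point--line pairs and ordered pairs of points of $S$ gives $\sum_Lk_L=\sum_Lk_L(k_L-1)=(q+2)(q+1)$. A square is $1$ or $0$ modulo $4$ according to parity, so $|O|\equiv\sum_Lk_L^2=2(q+1)(q+2)\pmod 4$, and $q+1$ is even.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl} from Theorem~\ref{thm:main}]
By Lemma~\ref{lem:mod4} all sizes are divisible by $4$. The smallest is $2q-2$, the next multiple of $4$ is $2q+2$, and it occurs by Example~\ref{ex:conic}. For (ii), each point lies on an even number $q+1$ of lines, so the sum of all lines is $0$ and a set of lines has the same sum as its complement. Hence $f(r)=f(q^2+q+1-r)$, and $(q^2+q+1)-(q+2)=q^2-1$.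
\end{proof}

Define the \emph{deficiency} $D=2(q+2)-|O|$. The bound $|O|\ge2q-2$ means $D\le6$, and $D\equiv2\pmod 4$ by Lemma~\ref{lem:mod4}. So Theorem~\ref{thm:main} follows once we show that $D\ge10$ is impossible.

For $P\in S$ let $\operatorname{wt}(P)=\sum1/k_L$, the sum over the odd lines through $P$. Each odd line contributes $1$ in total, so $|O|=\sum_{P\in S}\operatorname{wt}(P)$ and $D=\sum_{P\in S}(2-\operatorname{wt}(P))$. The $q+1$ points of $S\setminus\{P\}$ are spread over the $q+1$ lines through $P$, so $\sum_{L\ni P}(k_L-2)=0$. If $a(P)$ is the number of tangents through $P$, this says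
\[
a(P)=\sum_{L\ni P,\ k_L\ge3}(k_L-2).
\]
Let $\kappa(P)$ be the number of $3$-secants through $P$. We sort the points of $S$ by $a(P)$.
\begin{itemize}
\item If $a(P)=0$, all lines through $P$ are bisecants and $\operatorname{wt}(P)=0$. We call $P$ a \emph{nucleus}. Let $\mathcal{N}$ be the set of nuclei and $m=|\mathcal{N}|$.
\item If $a(P)=1$, then $P$ lies on one tangent and one $3$-secant, all other lines through $P$ are bisecants, and $\operatorname{wt}(P)=\frac43$. We call $P$ \emph{simple}. Let $X$ be the set of simple points and $n=|X|$.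
\item If $a(P)\ge2$, then $\operatorname{wt}(P)\ge2$. We call $P$ \emph{heavy}. Let $Y$ be the set of heavy points.
\end{itemize}
Therefore
\begin{equation}\label{eq:D}
D=2m+\tfrac23n-\sum_{u\in Y}\big(\operatorname{wt}(u)-2\big).
\end{equation}
The term $\frac23n$ can be of order $q$, and it has to be paid for by the heavy points on the $3$-secants of the simple points. The \emph{type} of a $3$-secant $L$ is $r(L)=|L\cap X|$; its other $3-r(L)$ points are heavy, since nuclei lie on bisecants only. Let $N_3$ and $N_2$ be the numbers of $3$-secants of types $3$ and $2$, and for $u\in Y$ let $j(u)$ and $j_1(u)$ be the numbers of $3$-secants of types $2$ and $1$ through $u$. Put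
\[
g(u)=\tfrac43j(u)+\tfrac13j_1(u)-\big(\operatorname{wt}(u)-2\big).
\]

\begin{lemma}\label{lem:weights}
We have $D=2m+2N_3+\sum_{u\in Y}g(u)$ and $g(u)\le\min(j(u),2)$ for all $u\in Y$. In particular
\begin{equation}\label{eq:bound}
D\le2m+2N_3+N_2.
\end{equation}
\end{lemma}

\begin{proof}
Each simple point is on exactly one $3$-secant, so $\frac23n=\sum_L\frac23r(L)$. A line of type $3$ contributes $2$; a line of type $2$ contributes $\frac43$, which we assign to its heavy point; a line of type $1$ contributes $\frac23$, which we split equally between its two heavy points. With \eqref{eq:D} this gives the formula for $D$.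

Let $u\in Y$ and write $j,j_1,\kappa,a$ for the values at $u$; note that $j+j_1\le\kappa$. If $\kappa=0$, then $g(u)=2-\operatorname{wt}(u)\le0$. If $\kappa=1$, then $a\ge2$ forces a line with $k_L\ge4$ through $u$, so $a\ge3$, $\operatorname{wt}(u)\ge\frac{10}3$ and $g(u)\le\frac43-\frac43=0$. If $\kappa\ge2$, then $a\ge\kappa$ gives $\operatorname{wt}(u)\ge\frac43\kappa$, so
\[
g(u)\le\tfrac43j+\tfrac13(\kappa-j)-\tfrac43\kappa+2=j-\kappa+2\le\min(j,2).
\]
Finally $\sum_uj(u)=N_2$.
\end{proof}

\begin{example}\label{ex:weights}
Take $S=C\cup\{u\}$ with $u$ external and $q\ge5$. The two points of contact of the tangent lines from $u$ are nuclei, the other $q-1$ points of $C$ are simple, and $u$ is heavy with $a(u)=\kappa(u)=j(u)=\frac{q-1}2$. Thus $g(u)=2$ and $D=4+2=6$. For $u$ internal, $m=0$, $g(u)=2$ and $D=2$. In both cases all $3$-secants pass through $u$. The bound \eqref{eq:bound} is weak here, and the bound $g(u)\le2$ is the one that matters.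
\end{example}

\section{The lemma of tangents}\label{sec:tangents}

Counting alone does not bound the number of nuclei; the field has to enter. The mechanism is visible in the simplest case.

\begin{lemma}\label{lem:nuclei}
$m\le2$.
\end{lemma}

\begin{proof}
Suppose $x,y,z$ are nuclei. They are not collinear, so we may take them as $e_1,e_2,e_3$, with coordinates $\xi_1,\xi_2,\xi_3$. The three coordinate lines are bisecants, so the other $q-1$ points $s=(s_1,s_2,s_3)$ of $S$ have all coordinates nonzero. Each line $\xi_2=c\xi_3$ with $c\ne0$ passes through $x$, so it is a bisecant and contains exactly one such $s$. Hence $\prod_ss_2/s_3=\prod_{c\ne0}c=-1$: in the product of all nonzero elements of $\mathbb{F}_q$ each $c\neq\pm1$ cancels against $c^{-1}$. The lines through $y$ and $z$ give $\prod_ss_3/s_1=\prod_ss_1/s_2=-1$. Multiplying the three products gives $1=(-1)^3$, which is false for odd $q$.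
\end{proof}

With \eqref{eq:D} and $m+n\le q+2$ this gives $D\le\frac43m+\frac23(q+2)\le\frac23q+4$, that is, $|O|\ge\frac43q$. This settles $q\le7$, where $\frac23q+4<10$. To improve the factor $\frac43$ to $2$ we need relations among the simple points. At a simple point the pencil of lines differs from that of a nucleus in two places: the tangent carries no further point of $S$ and the $3$-secant carries two. The same product then gives an identity in the slopes of these lines instead of a contradiction.

\subsection*{Linear algebra conventions}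
Let $V=\mathbb{F}_q^3$. Points are represented by nonzero vectors of $V$ and lines by nonzero forms in $V^*$. For $a,b\in V$ the form $a\times b\in V^*$ is $v\mapsto\det(a,b,v)$; for $\phi,\chi\in V^*$ the vector $\phi\times\chi\in V$ is defined by $\psi(\phi\times\chi)=\det(\phi,\chi,\psi)$, the determinant taken in the dual basis. In coordinates both are the usual cross product, and the usual identities read
\begin{gather}
a\times(\phi\times\chi)=\chi(a)\phi-\phi(a)\chi,\qquad \phi\times(a\times b)=\phi(b)a-\phi(a)b,\label{eq:triple}\\
\det(\phi\times\chi,a,b)=\phi(a)\chi(b)-\phi(b)\chi(a).\label{eq:lagrange}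
\end{gather}
For a form $L\ne0$ and $a,b\in\ker L$, the form $a\times b$ vanishes on $\ker L$, and we define the alternating form $[a,b]=[a,b]_L$ on the plane $\ker L$ by $a\times b=[a,b]_LL$. It is nondegenerate. The map $M\mapsto L\times M$ sends $V^*$ onto $\ker L$ with kernel $\langle L\rangle$, and the first identity in \eqref{eq:triple} gives
\begin{equation}\label{eq:bracket}
M(x)=[x,L\times M]_L\qquad(x\in\ker L,\ M\in V^*).
\end{equation}

\subsection*{The identity for three points}
For $x\in X$ choose forms $t_x$ and $\ell_x$ for its tangent and its $3$-secant; $t_x$ vanishes at no point of $S\setminus\{x\}$. For $y\in S$ off $\ell_x$ put $\rho_x(y)=t_x(y)/\ell_x(y)$, which does not depend on the vector representing $y$. For a nucleus $z$ put $\rho_z=1$. For distinct $x,y\in X\cup\mathcal{N}$ define $H(x,y)\ne0$ as follows.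
\begin{itemize}
\item If $xy$ is a bisecant, $H(x,y)=\rho_x(y)/\rho_y(x)$.
\item If $xy$ is a $3$-secant with third point $w$, then $x,y\in X$, $\ell_y=\nu\ell_x$ for a scalar $\nu$, and $\rho_x(y)$ is undefined. Choose vectors with $x+y+w=0$; they are unique up to a common factor. Put $H(x,y)=\nu\,t_x(y)/t_y(x)$.
\end{itemize}
In both cases $H(y,x)=H(x,y)^{-1}$. For $x\in X$, multiplying $t_x$ by $c$ multiplies every $H(x,\cdot)$ by $c$ and every $H(\cdot,x)$ by $c^{-1}$; multiplying $\ell_x$ by $c$ has the inverse effect. So $H$ is unchanged when the pair $(t_x,\ell_x)$ is multiplied by a common factor.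

\begin{lemma}[Lemma of tangents]\label{lem:tangents}
If $x,y,z\in X\cup\mathcal{N}$ are not collinear, then $H(x,y)H(y,z)H(z,x)=-1$.
\end{lemma}

\begin{proof}
Each of the three points occurs once as a first and once as a second argument, so the product does not depend on the scaling of the forms. Each point lies on at most one $3$-secant, so at most one side of the triangle is a $3$-secant and the other sides are bisecants. By cyclic symmetry we may assume that this side, if any, is $xy$. Take $x=e_1$, $y=e_2$, $z=e_3$, and choose the forms
\[
t_x=\xi_2-a_1\xi_3,\quad t_y=\xi_3-a_2\xi_1,\quad t_z=\xi_1-a_3\xi_2,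
\]
and $\ell_x,\ell_y,\ell_z$ of the same shape with $b_i$ in place of $a_i$ whenever the $3$-secant is not a side of the triangle. All $a_i,b_i$ are nonzero. For a nucleus set $a_i=b_i=1$. Let $S'$ be the set of points of $S$ on no side; then $\prod_{s\in S'}\frac{s_2}{s_3}\cdot\frac{s_3}{s_1}\cdot\frac{s_1}{s_2}=1$.

\emph{All sides are bisecants.} Each line $\xi_2=c\xi_3$, $c\ne0$, contains one point of $S'$, except that $c=a_1$ gives none and $c=b_1$ gives two. So $\prod s_2/s_3=-b_1/a_1$, which also holds when $x$ is a nucleus. Likewise $\prod s_3/s_1=-b_2/a_2$ and $\prod s_1/s_2=-b_3/a_3$, and hence $\prod_ib_i/a_i=-1$. On the other hand $\rho_x(y)=1$ and $\rho_y(x)=a_2/b_2$, so $H(x,y)=b_2/a_2$, and cyclically $H(y,z)=b_3/a_3$, $H(z,x)=b_1/a_1$.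

\emph{The side $xy$ is a $3$-secant with third point $w$.} Scale $e_1,e_2$ so that $w=-e_1-e_2$, and take $\ell_x=\ell_y=\xi_3$. Now $S'=S\setminus\{x,y,z,w\}$. The lines $\xi_2=c\xi_3$, $c\ne0$, are bisecants except for the tangent, and none contains $w$, so $\prod s_2/s_3=-1/a_1$; in the same way $\prod s_3/s_1=-1/a_2$. The lines $\xi_1=c\xi_2$, $c\ne0$, through $z$ cover $S'\cup\{w\}$, so the product of $s_1/s_2$ over $S'\cup\{w\}$ is $-b_3/a_3$, and $w$ contributes the factor $1$. Hence $b_3/(a_1a_2a_3)=-1$. On the other hand $H(x,y)=t_x(y)/t_y(x)=-1/a_2$; from $\rho_y(z)=1$, $\rho_z(y)=a_3/b_3$ we get $H(y,z)=b_3/a_3$; from $\rho_z(x)=1$, $\rho_x(z)=-a_1$ we get $H(z,x)=-1/a_1$. The product is $b_3/(a_1a_2a_3)$.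
\end{proof}

\subsection*{The skew relation}
\emph{From here to the end of the paper we assume $D\ge10$.} By \eqref{eq:D} and Lemma~\ref{lem:nuclei}, $10\le4+\frac23n$, so $n\ge9$ and $q\ge7$.

Lemma~\ref{lem:tangents} says that $-H$ is multiplicative along triangles, so it can be scaled to $1$.

\begin{proposition}\label{prop:skew}
The forms $t_x$ can be scaled so that $H(x,y)=-1$ for all distinct $x,y\in X$. Then
\begin{equation}\label{eq:skew}
t_x(y)\ell_y(x)+t_y(x)\ell_x(y)=0\qquad(x,y\in X),
\end{equation}
and for each nucleus $z$ there is $\sigma_z\ne0$ with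
\begin{equation}\label{eq:nucleus}
t_x(z)=\sigma_z\,\ell_x(z)\qquad(x\in X).
\end{equation}
If $\mathcal{N}=\{z,z'\}$, then $\sigma_{z'}=-\sigma_z$.
\end{proposition}

\begin{proof}
First, the identity of Lemma~\ref{lem:tangents} also holds for collinear $x,y,w\in X$. These form a $3$-secant; choose $z\in X$ off it and multiply the identities for $(x,y,z)$, $(y,w,z)$, $(w,x,z)$. The factors containing $z$ cancel, leaving $H(x,y)H(y,w)H(w,x)=(-1)^3$. Now fix $x_*\in X$ and scale $t_x$, $x\ne x_*$, so that $H(x_*,x)=-1$. The identity for $(x_*,x,y)$ gives $H(x,y)=-1$. If $xy$ is a bisecant, this is \eqref{eq:skew}; if $x=y$ or $xy$ is a $3$-secant, both terms of \eqref{eq:skew} vanish. A nucleus is never collinear with two other points of $S$. The identity for $(x_*,x,z)$ gives $H(x,z)=H(x_*,z)=:\sigma_z$, which is \eqref{eq:nucleus}, and the identity for $(x,z,z')$, with $H(z,z')=1$, gives $\sigma_z/\sigma_{z'}=-1$.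
\end{proof}

We keep this scaling. It survives multiplying a pair $(t_x,\ell_x)$ by a common factor, and multiplying all $t_x$ by one constant (which multiplies the $\sigma_z$ by it).

For two simple points on a common $3$-secant \eqref{eq:skew} is empty, but $H=-1$ is not. Call a $3$-secant \emph{rich} if its type is at least $2$. Let $L$ be the form of a rich $3$-secant with points $p_1,p_2,p_3$. We say that $L$ is \emph{normalized} if the vectors satisfy $p_1+p_2+p_3=0$ and the pairs $(t,\ell)$ are scaled so that $\ell_{p_i}=L$ for $p_i\in X$. The restriction of $t_{p_i}$ to $\ker L$ is $\tau_i[p_i,\cdot]$ with $\tau_i\ne0$, and $H(p_i,p_j)=-1$ reads $\tau_i[p_i,p_j]=-\tau_j[p_j,p_i]$, so $\tau_i=\tau_j$. Thus there is $\tau_L\ne0$ with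
\begin{equation}\label{eq:tau}
t_{p_i}(v)=\tau_L\,[p_i,v]_L\qquad(v\in\ker L,\ p_i\in L\cap X).
\end{equation}
The common scale of $p_1,p_2,p_3$ and the scale of $L$ remain free. Distinct rich lines have no simple point in common, so they can be normalized independently.

\begin{example}\label{ex:model}
Let $Q$ be the symmetric bilinear form of a conic $C$ and $S=C\cup\{u\}$. For a simple point $x\in C$ we can take $t_x=Q(x,\cdot)$ and $\ell_x=u\times x$. Then \eqref{eq:skew} reads $Q(x,y)\big(\det(u,y,x)+\det(u,x,y)\big)=0$: the symmetry of $Q$ is matched by the skew-symmetry of the determinant.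
\end{example}

\section{Concurrent rich secants}\label{sec:concurrent}

By \eqref{eq:bound}, a set with $D\ge10$ has several rich $3$-secants. In Example~\ref{ex:weights} they are concurrent and $D\le6$. We show that concurrency always leads back to this picture, so that under our assumption the rich lines are in fairly general position.

\begin{lemma}\label{lem:center}
$j(u)\le2$ for every $u\in Y$.
\end{lemma}

\begin{proof}
Suppose $L_1,L_2,L_3$ are $3$-secants of type $2$ through $u$. We construct the form $Q$ of Example~\ref{ex:model} from $L_1,L_2$, extend it to $L_3$, and then use the six points obtained to control every simple point.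

\emph{Two lines.} Normalize the $L_i$ with the same vector $u$ as third point. The simple points on $L_i$ are then $x_i^\pm=-\frac u2\pm a_i$ for some $a_i$, and we scale $L_i=u\times a_i$, so $[u,a_i]_{L_i}=1$. Write $v=\xi_0u+\xi_1a_1+\xi_2a_2$ and $\Delta=\det(u,a_1,a_2)$; then $L_1=\Delta\xi_2$ and $L_2=-\Delta\xi_1$. Since $[-\frac u2+\epsilon a_1,\,\xi_0u+\xi_1a_1]=-\epsilon\xi_0-\frac12\xi_1$, equation \eqref{eq:tau} gives, for signs $\epsilon,\epsilon'=\pm1$,
\[
t_{x_1^\epsilon}=-\epsilon\tau\xi_0-\tfrac\tau2\xi_1+\theta_\epsilon\xi_2,\qquad t_{x_2^{\epsilon'}}=-\epsilon'\tau'\xi_0-\tfrac{\tau'}2\xi_2+\theta'_{\epsilon'}\xi_1,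
\]
with $\tau=\tau_{L_1}$, $\tau'=\tau_{L_2}$ and unknown scalars $\theta_\pm,\theta'_\pm$. In these coordinates $x_1^\epsilon=(-\frac12,\epsilon,0)$ and $x_2^{\epsilon'}=(-\frac12,0,\epsilon')$, and \eqref{eq:skew} becomes
\[
\big(\tfrac{\epsilon\tau}2+\epsilon'\theta_\epsilon\big)(-\epsilon\Delta)+\big(\tfrac{\epsilon'\tau'}2+\epsilon\theta'_{\epsilon'}\big)(\epsilon'\Delta)=0,
\]
that is, $\theta'_{\epsilon'}-\theta_\epsilon=\epsilon\epsilon'(\tau-\tau')/2$. Subtracting the equations for $\epsilon=\pm1$ gives $\theta_--\theta_+=\epsilon'(\tau-\tau')$ for both values of $\epsilon'$. So $\tau=\tau'$, and the four $\theta$'s have a common value $\theta$. Let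
\[
Q(v,v')=2\tau\xi_0\xi_0'-\tfrac\tau2(\xi_1\xi_1'+\xi_2\xi_2')+\theta(\xi_1\xi_2'+\xi_2\xi_1').
\]
Then $Q(x_1^\epsilon,\cdot)=-\tau\xi_0-\frac{\epsilon\tau}2\xi_1+\epsilon\theta\xi_2=\epsilon\,t_{x_1^\epsilon}$ and $u\times x_1^\epsilon=\epsilon L_1$, and the same holds for $x_2^{\epsilon'}$ with the indices $1,2$ exchanged. So the four points satisfy
\begin{equation}\label{eq:model}
(t_x,\ell_x)=c_x\,\big(Q(x,\cdot),\,u\times x\big)\quad\text{for some }c_x\ne0,
\end{equation}
which implies $Q(x,x)=0$. The determinant of $Q$ is $2\tau(\frac{\tau^2}4-\theta^2)$, and it is nonzero because $t_{x_1^+}(x_2^{\pm})=\frac\tau2\pm\theta\ne0$. So $Q(v,v)=0$ is an irreducible conic.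

\emph{An auxiliary quadratic form.} For $y\in X$ let
\[
E_y(v)=Q(v,y)\,\ell_y(v)+t_y(v)\det(u,v,y).
\]
If $x\in X$ satisfies \eqref{eq:model}, then \eqref{eq:skew} says $c_xE_y(x)=0$. Since $\ell_y(y)=t_y(y)=\det(u,y,y)=0$, we have $E_y(y)=0$, and the derivative of $E_y$ at $y$ (the linear part of $v\mapsto E_y(y+v)$) is $Q(y,y)\ell_y$.

\emph{The third line.} Let $y=x_3^\pm$. The quadratic forms vanishing at four points, no three collinear, form a $2$-dimensional space (for $e_1,e_2,e_3,e_1+e_2+e_3$: no square terms, and the coefficients sum to zero). For $x_1^\pm,x_2^\pm$ this space is spanned by $Q(v,v)$ and $\xi_1\xi_2$, so $E_y=\alpha Q+\alpha'\xi_1\xi_2$. As $\ell_y(u)=0$, we get $0=E_y(u)=2\tau\alpha$. Then $E_y(y)=0$ gives $\alpha'=0$, since $y$ is on neither $L_1$ nor $L_2$. So $E_y=0$. Writing $\ell_y=c\,(u\times y)$, we have $E_y(v)=\det(u,y,v)\big(cQ(v,y)-t_y(v)\big)$, hence $t_y=cQ(y,\cdot)$. So \eqref{eq:model} holds at the six points $x_i^\pm$ of the conic $Q$.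

\emph{All simple points.} Recall B\'ezout's theorem: plane curves of degrees $d,d'$ without a common component have at most $dd'$ common points, and over an algebraically closed field exactly $dd'$ when counted with intersection multiplicity. Let $y\in X$ be arbitrary. The form $E_y$ vanishes at six points of the irreducible conic $Q$, so $E_y=\alpha Q$. If $Q(y,y)\ne0$, then $E_y(y)=0$ gives $\alpha=0$, although the derivative $Q(y,y)\ell_y$ is nonzero. So $Q(y,y)=0$, and comparing derivatives at $y$ gives $2\alpha Q(y,\cdot)=0$, so $\alpha=0$. Thus $Q(\cdot,y)\,\ell_y=-t_y\det(u,\cdot,y)$, a nonzero polynomial. The linear form $\ell_y$ is not proportional to $t_y$, so it is proportional to $\det(u,\cdot,y)$, and $\ell_y(u)=0$.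

So every $3$-secant containing a simple point passes through the heavy point $u$. Hence $N_3=0$. A $3$-secant of type $2$ through another heavy point $u'$ would contain both $u$ and $u'$, which is impossible, so $j(u')=0$ and $g(u')\le0$. Lemma~\ref{lem:weights} gives $D\le2m+g(u)\le6$, a contradiction.
\end{proof}

The assumption $D\ge10$ enters only in the last line, and it is needed: Example~\ref{ex:weights} has $j(u)=\frac{q-1}2$.

\begin{lemma}\label{lem:four}
No four rich $3$-secants are concurrent.
\end{lemma}

\begin{proof}
Suppose four rich $3$-secants pass through a point $o$. Then $o\notin X$, but a priori $o$ need not lie in $S$; we show that it does, and then Lemma~\ref{lem:center} applies. Since $q+1>4$, there are coordinates with $o=(0,0,1)$ in which the lines are $L_i=\xi_2-c_i\xi_1$, $i=1,\dots,4$, with distinct $c_i$. Normalize each $L_i$ and choose two simple points on it, with vectors $x=\rho_x(1,c_i,\eta_x)$. For $v=(v_1,c_iv_1,v_3)$ the cross product is $x\times v=\rho_x(\eta_xv_1-v_3)L_i$. By \eqref{eq:tau},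
\[
t_x=\theta_x(\xi_3-\eta_x\xi_1)-\nu_x(\xi_2-c_i\xi_1),\qquad\theta_x=-\tau_{L_i}\rho_x,
\]
for some scalar $\nu_x$. Let $x\in L_i$, $y\in L_k$, $i\ne k$. Evaluating \eqref{eq:skew} and dividing by $\rho_x\rho_y(c_i-c_k)$ gives
\begin{equation}\label{eq:four}
(\theta_x+\theta_y)(\eta_y-\eta_x)=(c_k-c_i)(\nu_x+\nu_y).
\end{equation}
Let $x,x'$ be the chosen points on $L_i$ and $y,y'$ those on $L_k$. To eliminate the $\nu$'s, add \eqref{eq:four} for $(x,y)$ and $(x',y')$ and subtract it for $(x',y)$ and $(x,y')$. Every term depending on only one of the two points cancels, and what remains is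
\[
(\theta_x-\theta_{x'})(\eta_y-\eta_{y'})=(\theta_y-\theta_{y'})(\eta_x-\eta_{x'}).
\]
So the quotient $\phi=(\theta_x-\theta_{x'})/(\eta_x-\eta_{x'})$ is the same for all four lines, and $\theta_x=\phi\eta_x+b_i$ for both chosen points on $L_i$, with a constant $b_i$. The left side of \eqref{eq:four} becomes $\phi(\eta_y^2-\eta_x^2)+(b_i+b_k)(\eta_y-\eta_x)$. Subtract the equations for $(x,y)$ and $(x',y)$ and divide by $\eta_x-\eta_{x'}$: with $\pi_i=\eta_x+\eta_{x'}$ and $s_i=(\nu_x-\nu_{x'})/(\eta_x-\eta_{x'})$,
\begin{equation}\label{eq:four2}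
-\phi\pi_i-b_i-b_k=(c_k-c_i)s_i\qquad(k\ne i).
\end{equation}
Hence $b_k-b_{k'}=-s_i(c_k-c_{k'})$ whenever $k,k'\ne i$. Here the fourth line is used: given $i\neq i'$, take for $k,k'$ the other two indices to get $s_i=s_{i'}$. So all $s_i$ equal some $s$, and $b_k+sc_k$ has the same value $\psi$ for all $k$. Now \eqref{eq:four2} reads $-\phi\pi_i=b_i+\psi-sc_i=2b_i$. Therefore $\theta_x+\theta_{x'}=\phi\pi_i+2b_i=0$, so $\rho_x+\rho_{x'}=0$, and the third point $-(x+x')$ of $S$ on $L_i$ has first coordinate $0$: it is $o$. So $o\in S$ lies on four $3$-secants, hence $o\in Y$, all four lines have type $2$, and $j(o)\ge4$, contradicting Lemma~\ref{lem:center}.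
\end{proof}

\section{Two nuclei, or three simple points on a line}\label{sec:degenerate}

The terms $2m$ and $2N_3$ in \eqref{eq:bound} are the expensive ones. In each case an extra linear relation makes \eqref{eq:skew} solvable.

\begin{proposition}\label{prop:m2}
$m\le1$.
\end{proposition}

\begin{proof}
Suppose $\mathcal{N}=\{z,z'\}$. The relations \eqref{eq:nucleus} determine $t_x$ from $\ell_x$, leaving one parameter per point. Multiply all $t_x$ by a constant so that $\sigma_z=-1$, $\sigma_{z'}=1$, and take $z=e_1$, $z'=e_2$. The line $zz'$ is a bisecant, so each $x\in X$ has a vector $(a_x,b_x,1)$. Scale each pair so that $t_x(z)=1$, and let $r_x=t_x(z')\ne0$. Then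
\[
t_x=(\xi_1-a_x\xi_3)+r_x(\xi_2-b_x\xi_3),\qquad \ell_x=-(\xi_1-a_x\xi_3)+r_x(\xi_2-b_x\xi_3).
\]
For distinct $x,y\in X$ put $\Delta_a=a_y-a_x$, $\Delta_b=b_y-b_x$; both are nonzero because $xz'$ and $xz$ are bisecants. The left side of \eqref{eq:skew} is
\[
(\Delta_a+r_x\Delta_b)(\Delta_a-r_y\Delta_b)+(\Delta_a+r_y\Delta_b)(\Delta_a-r_x\Delta_b)=2(\Delta_a^2-r_xr_y\Delta_b^2).
\]
Choose $e_3=x_*\in X$ and scale $e_2$ so that $r_{x_*}=1$. For $x\in X'=X\setminus\{x_*\}$ the relation with $x_*=(0,0)$ gives $r_x=(a_x/b_x)^2$. For distinct $x,y\in X'$ it then gives $\Delta_a/(a_xa_y)=\pm\Delta_b/(b_xb_y)$, that is, $x$ and $y$ agree in $A=\frac1a-\frac1b$ or in $B=\frac1a+\frac1b$. The pair $(A,B)$ determines the point. If two points of $X'$ agree in $A$ and a third has a different value of $A$, the third agrees with both in $B$, and the first two coincide. The same holds with $A,B$ exchanged. So $A$ or $B$ is a constant $\lambda$ on $X'$. Moreover $\lambda\ne0$, since otherwise the $n\ge9$ simple points lie on the line $a=b$ or $a=-b$, while a line through a simple point has at most three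 points of $S$. The line $\ell_x$ has direction $(r_x,1)$, which is proportional to $(a_x^2,b_x^2)$ for $x\in X'$ and is $(1,1)$ for $x_*$.

\emph{$A=\lambda$.} Then $X$ lies on $b-a=\lambda ab$, which is the irreducible conic $(\lambda a-1)(\lambda b+1)=-1$. The gradient of $b-a-\lambda ab$ is $(-1-\lambda b,\,1-\lambda a)$. At a point of $X'$ this equals $(-\frac ba,\frac ab)$, which is orthogonal to $(a^2,b^2)$; at the origin it is $(-1,1)$, orthogonal to $(1,1)$. So $\ell_x$ is tangent to the conic at $x$ and contains no second simple point. Thus $N_2=N_3=0$ and $D\le4$ by \eqref{eq:bound}.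

\emph{$B=\lambda$.} Then $X$ lies on $a+b=\lambda ab$, the irreducible conic $(\lambda a-1)(\lambda b-1)=1$, so $N_3=0$. For $(a,b)\in X'$ we have $\frac1\lambda=\frac{ab}{a+b}$, so $(\frac1\lambda-a,\frac1\lambda-b)=-\frac1{a+b}(a^2,b^2)$. Hence all $\ell_x$, including $\ell_{x_*}$, pass through $(\frac1\lambda,\frac1\lambda)$. Lemma~\ref{lem:four} gives $N_2\le3$, so $D\le7$.

Both cases contradict $D\ge10$.
\end{proof}

The second case is the shape of the extremal example: the conic passes through $z$ and $z'$, and $(\frac1\lambda,\frac1\lambda)$ is the intersection of its tangent lines $b=\frac1\lambda$ and $a=\frac1\lambda$ at these points.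

\begin{proposition}\label{prop:N3}
$N_3=0$.
\end{proposition}

\begin{proof}
Suppose $L$ is a normalized $3$-secant with points $x_1,x_2,x_3\in X$, $x_1+x_2+x_3=0$, scaled so that $L=x_1\times x_2$. Then $[x_1,x_2]=[x_2,x_3]=[x_3,x_1]=1$. Write $t_i=t_{x_i}$, $\tau=\tau_L$. The gain from three simple points is that summing \eqref{eq:skew} over them removes the unknown form $t_y$. Let $y\in X$ be off $L$ with $L(y)=1$, and let $w\in\ker L$ be the vector with $\ell_y=[w,\cdot]$ on $\ker L$; it represents the point $L\cap\ell_y$. Summing $t_i(y)[w,x_i]+t_y(x_i)=0$ over $i$ gives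
\begin{equation}\label{eq:sum3}
\sum_it_i(y)[w,x_i]=0,
\end{equation}
which holds for any vector $w$ representing that point. Fix $o\in V$ with $L(o)=1$ and write $y=o+v$, $v\in\ker L$. By \eqref{eq:tau}, $t_i(y)=t_i(o)+\tau[x_i,v]$, so \eqref{eq:sum3} becomes
\begin{equation}\label{eq:sum3b}
\sum_it_i(o)[w,x_i]=\tau B(v,w),\qquad B(v,w):=\sum_i[x_i,v][x_i,w].
\end{equation}
The symmetric form $B$ on $\ker L$ has $B(x_1,x_1)=B(x_2,x_2)=2$ and $B(x_1,x_2)=[x_3,x_1][x_3,x_2]=-1$, so its determinant is $3$.

Let $L'\ne L$ be a rich $3$-secant, $y_1,y_2$ two simple points on it, and $w=L\cap L'$. The $y_i$ are not on $L$. With $y_i=o+v_i$, the vector $v_1-v_2=y_1-y_2$ is a nonzero multiple of $w$, and subtracting the two instances of \eqref{eq:sum3b} gives $B(w,w)=0$.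

\emph{Characteristic $\ne3$.} The map $v\mapsto([x_i,v])_i$ is injective on $\ker L$ with values in the plane of triples of sum $0$, so it is onto this plane. Adding a suitable $v$ to $o$, we replace each $t_i(o)$ by the mean of the three values. As $\sum_i[w,x_i]=0$, the left side of \eqref{eq:sum3b} is now $0$, so $B(v_1,w)=B(v_2,w)=0$. Since $B$ is nondegenerate on a plane and $w$ is isotropic, $v_1,v_2\in\langle w\rangle$, and $L'$ is the line joining $o$ and $w$. A nonzero binary quadratic form has at most two zeros, so there are at most two such $L'$.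

\emph{Characteristic $3$.} Let $p=x_1-x_2$; then $[p,x_1]=[p,x_2]=1$. As $-1=2$, comparing values on $x_1,x_2$ gives $B(v,w)=2[p,v][p,w]$. So $B(w,w)=0$ forces $w\in\langle p\rangle$, and all rich $3$-secants, including $L$, pass through $p$. By Lemma~\ref{lem:four} there are at most three.

In both cases $N_3+N_2\le3$, so $D\le2m+2(N_3+N_2)\le8$, a contradiction.
\end{proof}

\section{An alternating form on $\mathfrak{sl}(V)$}\label{sec:form}

We now have $m\le1$ and $N_3=0$. Let $\mathcal{T}$ be the set of $3$-secants of type $2$. Extend scalars to $\mathbb{F}=\overline{\mathbb{F}_q}$, keeping the names $V,V^*$, and regard $\mathcal{T}$ as a set of points of $\mathbb{P}(V^*)$. What we know is: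
\begin{enumerate}
\item[(G1)] $|\mathcal{T}|=N_2\ge10$ if $m=0$, and $N_2\ge8$ if $m=1$, by \eqref{eq:bound};
\item[(G2)] no line of $\mathbb{P}(V^*)$ contains four members of $\mathcal{T}$, by Lemma~\ref{lem:four};
\item[(G3)] no line of $\mathbb{P}(V)$ contains three points of $X$, since $N_3=0$.
\end{enumerate}
Statements (G2) and (G3) hold for lines over $\mathbb{F}$, because a line through two $\mathbb{F}_q$-points is defined over $\mathbb{F}_q$. No coordinates are singled out any more, so we look for a structure that carries all relations \eqref{eq:skew} at once.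

\subsection*{The form}
For $a\in V$, $\phi\in V^*$ let $a\otimes\phi$ be the endomorphism $v\mapsto\phi(v)a$. Then $\operatorname{tr}(A(a\otimes\phi))=\phi(Aa)$ and $\operatorname{tr}((a\otimes\phi)(b\otimes\psi))=\phi(b)\psi(a)$. The pairing $(A,A')\mapsto\operatorname{tr}(AA')$ on $\operatorname{End}V$ is nondegenerate, and the annihilator of the hyperplane $\mathfrak{sl}(V)$ of trace-zero endomorphisms is the line of scalars. For $x\in X$ put
\[
\Lambda_x=x\otimes\ell_x,\qquad\Theta_x=x\otimes t_x,
\]
both in $\mathfrak{sl}(V)$. The relation \eqref{eq:skew} becomes $\operatorname{tr}(\Theta_x\Lambda_y)=-\operatorname{tr}(\Theta_y\Lambda_x)$. This suggests a skew form whose value at $(\Lambda_x,\Lambda_y)$ is $\operatorname{tr}(\Theta_x\Lambda_y)$.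

\begin{lemma}\label{lem:omega}
The $\Lambda_x$, $x\in X$, span $\mathfrak{sl}(V)$. There is an alternating bilinear form $\Omega$ on $\mathfrak{sl}(V)$ with $\Omega(\Lambda_x,A)=t_x(Ax)$ for all $x\in X$, $A\in\mathfrak{sl}(V)$.
\end{lemma}

\begin{proof}
The two simple points on $L\in\mathcal{T}$ span $\ker L$, so the span of the $\Lambda_x$ contains $a\otimes L$ for all $a\in\ker L$. If $A$ annihilates the span, then $L(Aa)=0$ for $a\in\ker L$, so every $L\in\mathcal{T}$ is an eigenvector of $L\mapsto L\circ A$. For non-scalar $A$ the eigenvectors lie in the union of a line and a point, or in three points, of $\mathbb{P}(V^*)$; by (G2) these contain at most four members of $\mathcal{T}$, contrary to (G1). So the annihilator consists of scalars, and the span has dimension $8$.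

Define $\Omega(\sum c_x\Lambda_x,A)=\sum c_x\operatorname{tr}(\Theta_xA)$. If $\sum c_x\Lambda_x=0$, then $\sum_xc_x\operatorname{tr}(\Theta_x\Lambda_y)=-\operatorname{tr}(\Theta_y\sum_xc_x\Lambda_x)=0$ for all $y$, and the $\Lambda_y$ span; so $\Omega$ is well defined. It is skew on a spanning set, hence alternating as $q$ is odd.
\end{proof}

In Example~\ref{ex:model} the spanning fails, because every $\Lambda_x$ kills $u$.

We want polynomial equations in $x$ and $\ell$ separately, but $\Omega(a\otimes L,b\otimes M)$ is defined only for $L(a)=M(b)=0$. So fix $J\in\operatorname{End}V$ with $\operatorname{tr}J=1$ and extend $\Omega$ to an alternating form $\widehat\Omega$ on $\operatorname{End}V=\mathfrak{sl}(V)\oplus\langle J\rangle$; the functional $\widehat\Omega(\cdot,J)$ on $\mathfrak{sl}(V)$ can be chosen freely. Lemmas~\ref{lem:special}, \ref{lem:harmonic} and~\ref{lem:beta} hold for every extension. Put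
\[
F(a,b;L,M)=\widehat\Omega(a\otimes L,b\otimes M),\qquad\text{so}\quad F(a,b;L,M)=-F(b,a;M,L).
\]
Split $F$ into its parts symmetric and skew in $(L,M)$. By the last identity the symmetric part is skew in $(a,b)$ and the skew part is symmetric in $(a,b)$. An alternating bilinear function of $(a,b)$ has the form $\det(k,a,b)$ with $k\in V$, and an alternating bilinear function of $(L,M)$ is a linear function of $L\times M$. Hence
\begin{equation}\label{eq:split}
F(a,b;L,M)=\det\big(K(L,M),a,b\big)+\Sigma(a,b;L\times M),
\end{equation}
where $K:V^*\times V^*\to V$ is symmetric bilinear and $\Sigma$ is trilinear on $V$, symmetric in its first two arguments. Write $K(L)=K(L,L)$ and define cubic forms on $V^*$ and on $V$ by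
\[
\beta(L)=L(K(L)),\qquad c(x)=\Sigma(x,x;x).
\]

\subsection*{Special pairs}
The next definition isolates the property of $(x,\ell_x)$ that is expressed by $\Omega(\Lambda_x,A)=t_x(Ax)$, in a form that makes sense for any incident pair over $\mathbb{F}$.

\begin{definition}
Let $x\in V$ and $\ell\in V^*$ be nonzero with $\ell(x)=0$. The pair $(x,\ell)$ is \emph{special} if there are $t\in V^*$ with $t(x)=0$ and $e\in\mathbb{F}$ such that
\begin{equation}\label{eq:special}
F(x,b;\ell,M)=t(b)M(x)+eM(b)\qquad\text{for all }b\in V,\ M\in V^*.
\end{equation}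
\end{definition}

The property depends only on the points of $\mathbb{P}(V)$ and $\mathbb{P}(V^*)$. For given vectors, $t$ and $e$ are unique: if $t(b)x+eb=0$ for all $b$, a vector $b\notin\langle x\rangle$ gives $e=0$, and then $t=0$.

\begin{lemma}\label{lem:special}
\begin{enumerate}
\item[(a)] For $x\in X$ the pair $(x,\ell_x)$ is special, with $t=t_x$ and $e=e_x:=\widehat\Omega(\Lambda_x,J)-t_x(Jx)$.
\item[(b)] If $(x,\ell)$ and $(x',\ell')$ are special with forms $t,t'$, then $t(x')\ell'(x)+t'(x)\ell(x')=0$.
\item[(c)] If $(x,\ell)$ is special with scalar $e$, then $K(\ell)\times x=e\ell$, $\ \Sigma(x,x;v)=e[x,v]_\ell$ for $v\in\ker\ell$, and $\beta(\ell)=0=c(x)$.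
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $b\otimes M=A+M(b)J$ with $A\in\mathfrak{sl}(V)$, so $Ax=M(x)b-M(b)Jx$. Then $F(x,b;\ell_x,M)=t_x(Ax)+M(b)\widehat\Omega(\Lambda_x,J)=t_x(b)M(x)+e_xM(b)$.

(b) By \eqref{eq:special}, $F(x,x';\ell,\ell')=t(x')\ell'(x)$ and $F(x',x;\ell',\ell)=t'(x)\ell(x')$; these are opposite.

(c) Taking $M=\ell$ in \eqref{eq:special} and \eqref{eq:split} gives $\det(K(\ell),x,b)=e\ell(b)$ for all $b$, which is the first formula. If $e\ne0$, put $b=K(\ell)$ to get $\beta(\ell)=0$; if $e=0$, then $K(\ell)\in\langle x\rangle\subset\ker\ell$. Taking $b=x$ gives $\Sigma(x,x;\ell\times M)=eM(x)$, which is the second formula by \eqref{eq:bracket}; $v=x$ gives $c(x)=0$.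
\end{proof}

So the simple points lie on the cubic $c=0$, the members of $\mathcal{T}$ lie on the cubic $\beta=0$, and by (b) the skew relation holds between any two special pairs. So far \eqref{eq:tau} has not been used. It yields the third zero of $c$ on a line of $\mathcal{T}$, and this zero is the obstruction on which the proof ends.

\begin{lemma}\label{lem:harmonic}
Let $L\in\mathcal{T}$ be normalized, with simple points $x_1,x_2$, and put $y_L=x_1-x_2$. Then $c$ does not vanish identically on $L$, its zeros on $L$ are the three distinct points $x_1,x_2,y_L$, the pair $(y_L,L)$ is not special, and $t_{x_1}(y_L)\ne0$.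
\end{lemma}

\begin{proof}
Put $s=[x_1,x_2]\ne0$, $\tau=\tau_L$, $t_i=t_{x_i}$, $e_i=e_{x_i}$, $y=y_L$. By \eqref{eq:tau}, $t_1(x_2)=\tau s=-t_2(x_1)$, so $t_1(y)=-\tau s\ne0$. By Lemma~\ref{lem:special}(c), $k=K(L)$ lies in $\ker L$, $e_i=[k,x_i]$, and $\Sigma(x_i,x_i;v)=e_i[x_i,v]$ for $v\in\ker L$. Add \eqref{eq:special} for $(x,b)=(x_1,x_2)$ and for $(x,b)=(x_2,x_1)$, both with $\ell=L$. The determinant terms in \eqref{eq:split} cancel, and with $v=L\times M$ and \eqref{eq:bracket},
\[
2\Sigma(x_1,x_2;v)=(\tau s+e_2)[x_1,v]+(e_1-\tau s)[x_2,v]\qquad(v\in\ker L).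
\]
Expanding $\Sigma(x_1\mp x_2,x_1\mp x_2;v)$ we obtain, for $v\in\ker L$,
\begin{align}
\Sigma(y,y;v)&=(e_1-e_2-\tau s)\big([x_1,v]-[x_2,v]\big)=\big([k,y]-\tau s\big)[y,v],\label{eq:y}\\
\Sigma(x_1+x_2,x_1+x_2;v)&=(e_1+e_2)[x_1+x_2,v]+\tau s\,[x_1-x_2,v].\notag
\end{align}
The first line with $v=y$ gives $c(y)=0$. The second with $v=x_1+x_2$ gives $c(x_1+x_2)=2\tau s^2\ne0$. So $c|_{\ker L}$ is a nonzero binary cubic with the three distinct zeros $x_1,x_2,y$. If $(y,L)$ were special with scalar $e$, Lemma~\ref{lem:special}(c) would give $e=[k,y]$ and $\Sigma(y,y;v)=[k,y][y,v]$; with \eqref{eq:y} this forces $\tau s[y,v]=0$ for all $v\in\ker L$, which is false.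
\end{proof}

\begin{lemma}\label{lem:beta}
The cubic form $\beta$ is not zero.
\end{lemma}

\begin{proof}
Suppose $\beta=0$, that is, $K_1L_1+K_2L_2+K_3L_3=0$, where the $K_i$ are the coordinates of $K(L)$, quadratic forms in the coordinates $L_i$ of $L$. Such a relation comes from the trivial (Koszul) relations. Indeed, modulo $L_3$ we have $K_1L_1\equiv-K_2L_2$, so $K_1=L_2P_3-L_3P_2$ and $K_2=L_3P_1-L_1P_3$ with linear forms $P_i$; substituting gives $K_3=L_1P_2-L_2P_1$. Thus $K(L)=L\times(L\circ G)$ for the endomorphism $G$ of $V$ with $L\circ G=(P_1,P_2,P_3)$. The form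
\[
\widehat\Omega(A,A')-\operatorname{tr}(A)\operatorname{tr}(GA')+\operatorname{tr}(A')\operatorname{tr}(GA)
\]
is another alternating extension of $\Omega$. It changes $F(a,b;L,L)=\det(K(L),a,b)$ by $-L(a)L(Gb)+L(b)L(Ga)=-\det(L\times(L\circ G),a,b)$, by \eqref{eq:lagrange}. So for the new extension $K(L)=0$ for all $L$, and $K(L,M)=0$ by polarization. Take $L\in\mathcal{T}$ with simple points $x_1,x_2$. Lemma~\ref{lem:special}(c) gives $e_{x_1}=e_{x_2}=0$, and \eqref{eq:special}, \eqref{eq:split} give $t_{x_1}(x_2)M(x_1)=\Sigma(x_1,x_2;L\times M)=t_{x_2}(x_1)M(x_2)$ for all $M$. Since $t_{x_1}(x_2)\ne0$, the vectors $x_1,x_2$ are proportional, a contradiction.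
\end{proof}

\subsection*{Two irreducible curves}
With a nucleus present, (G1) gives only eight lines, and eight points on a cubic are too few for the count below. The relation \eqref{eq:nucleus} compensates by placing $\mathcal{T}$ on a conic.

\begin{lemma}\label{lem:B}
For a suitable extension $\widehat\Omega$, the curve $\beta=0$ has an irreducible component $\mathcal{B}$ of degree $\delta\in\{2,3\}$ such that $N'=|\mathcal{T}\cap\mathcal{B}|$ satisfies $N'\ge10$ if $\delta=3$ and $N'\ge7$ if $\delta=2$.
\end{lemma}

\begin{proof}
Let $m=0$ and take any extension. The cubic $\beta\neq0$ vanishes on $\mathcal{T}$, and three lines contain at most $9<10$ members of $\mathcal{T}$ by (G2). So $\beta$ is irreducible, or it is an irreducible conic times a line, and then the conic contains at least $10-3=7$ members.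

Let $m=1$, with nucleus $z$ and $\sigma=\sigma_z$. We claim that $\Lambda_x\mapsto\Theta_x$ extends to a linear map $\mathcal{A}$ on $\mathfrak{sl}(V)$. If $\sum c_x\Lambda_x=0$, then $\sum c_x\Theta_x$ annihilates $\mathfrak{sl}(V)$, as in the proof of Lemma~\ref{lem:omega}, so it is a scalar $\lambda I$. Applying it to $z$ and using \eqref{eq:nucleus}, $\lambda z=\sum c_xt_x(z)x=\sigma\big(\sum c_x\Lambda_x\big)z=0$, so $\lambda=0$. This proves the claim. Choose the extension with $\widehat\Omega(A,J)=\operatorname{tr}(\mathcal{A}(A)J)$. Then $e_x=\operatorname{tr}(\Theta_xJ)-t_x(Jx)=0$ for all $x\in X$. For $L\in\mathcal{T}$, Lemma~\ref{lem:special}(c) gives $K(L)\times x_1=K(L)\times x_2=0$ for the two simple points on $L$, so $K(L)=0$. Thus the quadratic forms $K_1,K_2,K_3$ vanish on $\mathcal{T}$, and they are not all zero by Lemma~\ref{lem:beta}. Two linearly independent quadratic forms have at most four common zeros if they are coprime, and otherwise their common zeros are a line and a point, which contain at most four members of $\mathcal{T}$. As $N_2\ge8$, the $K_i$ span a space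 of dimension $1$: $K(L)=Q^*(L)k$ with a quadratic form $Q^*$ and $0\ne k\in V$. The conic $Q^*=0$ contains $\mathcal{T}$ and is irreducible, because two lines contain at most six members. Since $\beta(L)=Q^*(L)L(k)$, this conic is a component $\mathcal{B}$ with $N'=N_2\ge8$.
\end{proof}

Fix such an extension and $\mathcal{B}$. The cubic $c$ is nonzero by Lemma~\ref{lem:harmonic} and vanishes on $X$, which has at least $2N_2\ge16$ points, while three lines contain at most six by (G3). So there are two cases.
\begin{itemize}
\item \emph{Case 1:} $c$ is irreducible. Let $\mathcal{C}$ be the curve $c=0$, of degree $\gamma=3$.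
\item \emph{Case 2:} $c=\Gamma\phi$ with $\Gamma$ an irreducible quadratic form and $\phi$ linear. Let $\mathcal{C}$ be the conic $\Gamma=0$, of degree $\gamma=2$.
\end{itemize}

\section{A curve of special pairs}\label{sec:curves}

Consider the incident pairs
\[
\mathcal{E}=\{(x,\ell)\in\mathcal{C}\times\mathcal{B}:\ell(x)=0\}\subset\mathbb{P}(V)\times\mathbb{P}(V^*).
\]
We show that $\mathcal{E}$ is a curve of bounded degree, on which being special is cut out by equations of bounded degree. The known special pairs exceed the bound, so some component of $\mathcal{E}$ consists of special pairs.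

\subsection*{Degrees of the components}
For $x\in V\setminus\{0\}$ let $x^\perp=\{M\in V^*:M(x)=0\}$, a line of $\mathbb{P}(V^*)$. Let $\mathcal{O}(i,j)$ be the line bundle on $\mathbb{P}(V)\times\mathbb{P}(V^*)$ whose sections are the forms of bidegree $(i,j)$ in $(x,\ell)$. For an irreducible curve $W$ in this product, with normalization $\widetilde W$ (the smooth projective curve mapping birationally onto $W$), let $h_1(W)$ and $h_2(W)$ be the degrees of $\mathcal{O}(1,0)$ and $\mathcal{O}(0,1)$ on $\widetilde W$. We use the following standard facts. A nonconstant morphism of irreducible projective curves is surjective with finite fibers, and pulling back multiplies degrees of line bundles by its degree, the degree of the extension of function fields. On the normalization of an irreducible plane curve of degree $\gamma$ the bundle $\mathcal{O}(1)$ has degree $\gamma$. On a smooth projective surface the intersection number of line bundles (or divisors) is symmetric and bilinear, and the intersection number of $\mathcal{L}$ with an irreducible curve is the degree of $\mathcal{L}$ on its normalization.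

\begin{lemma}\label{lem:degrees}
Every irreducible component $W$ of $\mathcal{E}$ is a curve that maps onto $\mathcal{C}$ and onto $\mathcal{B}$ with finite fibers. If $d,d'\ge1$ are the degrees of these maps, then $h_1(W)=\gamma d$ and $h_2(W)=\delta d'$. Summing over all components, $\sum h_1(W)\le\gamma\delta$ and $\sum h_2(W)\le\gamma\delta$; in particular $\sum d\le\delta$.
\end{lemma}

\begin{proof}
The surface $\mathcal{C}\times\mathcal{B}$ is irreducible, and the form $\ell(x)$ does not vanish on it identically, since $\mathcal{B}$ is not a line. So its zero set $\mathcal{E}$ has pure dimension $1$. If $x$ were constant on $W$, then $\mathcal{B}$ would contain infinitely many points of the line $x^\perp$; if $\ell$ were constant, $\mathcal{C}$ would contain infinitely many points of a line. Both are impossible for irreducible curves of degree at least $2$. This gives the first two statements.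

On the smooth surface $\widetilde{\mathcal{C}}\times\widetilde{\mathcal{B}}$ let $H_1,H_2$ be the pullbacks of $\mathcal{O}(1,0)$, $\mathcal{O}(0,1)$. The class $H_1$ is represented by a sum of $\gamma$ fibers $\{p\}\times\widetilde{\mathcal{B}}$, on each of which $H_1$ is trivial and $H_2$ has degree $\delta$. So $H_1^2=0$, $H_1H_2=\gamma\delta$, and symmetrically $H_2^2=0$. The form $\ell(x)$ is a nonzero section of $H_1+H_2$, with divisor $\sum m_iW_i$, $m_i\ge1$. All but finitely many points of a component $W$ of $\mathcal{E}$ lie over smooth points of $\mathcal{C}$ and $\mathcal{B}$, where normalization is an isomorphism, so $W$ is the birational image of some $W_i$ and $h_1(W)=H_1W_i$. All numbers $H_1W_i$ are nonnegative, so $\sum h_1(W)\le H_1(H_1+H_2)=\gamma\delta$; the same argument applies to $h_2$.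
\end{proof}

\subsection*{Equations for special pairs on $\mathcal{E}$}
Let $(x,\ell)\in\mathcal{E}$, represented by vectors. Since $\beta(\ell)=0$, both $K(\ell)$ and $x$ lie in $\ker\ell$, so $K(\ell)\times x=e\,\ell$ for a scalar $e=e(x,\ell)$. By Lemma~\ref{lem:special}(c) this is the only candidate for the scalar in \eqref{eq:special}. Put
\[
\Phi(b,M)=F(x,b;\ell,M)-eM(b).
\]
By \eqref{eq:split}, $\Phi(b,\ell)=\det(K(\ell),x,b)-e\ell(b)=0$ for all $b$. Choose $M_0\in V^*$ with $\ell\times M_0=x$. It is unique modulo $\ell$; by \eqref{eq:triple} one choice is $M_0=(x\times b_0)/\ell(b_0)$ for any $b_0$ with $\ell(b_0)\ne0$; and $x^\perp=\langle\ell,M_0\rangle$. Since $\Phi(x,M_0)=\Sigma(x,x;x)=c(x)=0$, the linear function $M\mapsto\Phi(x,M)$ vanishes on $x^\perp$, so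
\[
\Phi(x,M)=\varepsilon_1M(x)\quad\text{for a scalar }\varepsilon_1.
\]
The form $\Psi=\Phi(\cdot,M_0)\in V^*$ does not depend on the choice of $M_0$, and $\Psi(x)=0$. As $\ell$ and $\Psi$ both vanish at $x$, we have $\ell\times\Psi=\varepsilon_2x$ for a scalar $\varepsilon_2$, and $\varepsilon_2=0$ means $\Psi=\varepsilon_3\ell$ for a scalar $\varepsilon_3$.

\begin{lemma}\label{lem:criterion}
A pair $(x,\ell)\in\mathcal{E}$ is special if and only if $\varepsilon_1=0$ and $\Psi=0$. In that case $t=\Phi(\cdot,M)/M(x)$ for any $M$ with $M(x)\ne0$.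
\end{lemma}

\begin{proof}
If the pair is special, $\Phi(b,M)=t(b)M(x)$ with $t(x)=0$; this gives $\Psi=0$, $\varepsilon_1=0$ and the formula for $t$. Conversely, $\Psi=0$ gives $\Phi(b,M)=0$ for all $M\in x^\perp$, so $\Phi(b,M)=t(b)M(x)$ for some $t\in V^*$, and $\varepsilon_1=0$ gives $t(x)=0$.
\end{proof}

\begin{lemma}\label{lem:count}
The components of $\mathcal{E}$ that contain a non-special pair contain together at most $2\gamma\delta$ special pairs.
\end{lemma}

\begin{proof}
Let $W$ be such a component, $h_i=h_i(W)$. A section of $\mathcal{O}(i,j)$ on $\widetilde W$ is a rule that assigns a regular function to each local choice of nowhere vanishing regular vector-valued functions $x,\ell$ representing the two projections, in such a way that replacing $(x,\ell)$ by $(\lambda x,\mu\ell)$ multiplies the function by $\lambda^i\mu^j$. A nonzero section has at most $ih_1+jh_2$ zeros.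

The scalars above are regular: near a given point, fix $b_0$ and $M$ with $\ell(b_0)\ne0\ne M(x)$; then $e=\det(K(\ell),x,b_0)/\ell(b_0)$, $\varepsilon_1=\Phi(x,M)/M(x)$, $\varepsilon_2=M(\ell\times\Psi)/M(x)$ and, if $\varepsilon_2$ vanishes identically, $\varepsilon_3=\Psi(b_0)/\ell(b_0)$. Under $(x,\ell)\to(\lambda x,\mu\ell)$ the scalar $e$ and the bilinear form $\Phi$ are multiplied by $\lambda\mu$, and $M_0$ by $\lambda/\mu$, so $\Psi$ is multiplied by $\lambda^2$. Hence $\varepsilon_1$ and $\varepsilon_2$ are sections of $\mathcal{O}(1,1)$, and $\varepsilon_3$, when defined, is a section of $\mathcal{O}(2,-1)$. By Lemma~\ref{lem:criterion} they vanish over special pairs, and since $W$ contains a non-special pair, either $\varepsilon_1$ or $\varepsilon_2$ is nonzero, or $\varepsilon_3$ is defined and nonzero. So $W$ contains at most $\max(h_1+h_2,\,2h_1-h_2)$ special pairs.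

If $h_1\le2h_2$ for every such $W$, the maximum is $h_1+h_2$, and the total is at most $2\gamma\delta$ by Lemma~\ref{lem:degrees}. Suppose $h_1>2h_2$ for some $W$, that is, $\gamma d>2\delta d'$. As $d\le\delta$, this gives $\gamma>2d'$, so $\gamma=3$, $d'=1$ and $3d>2\delta$, which for $\delta\in\{2,3\}$ forces $d=\delta$. Then $W$ is the only component of $\mathcal{E}$, because $\sum d\le\delta$, and $2h_1-h_2=5\delta\le2\gamma\delta$.
\end{proof}

\begin{proposition}\label{prop:W0}
Some component $W_0$ of $\mathcal{E}$ consists of special pairs and contains a pair $(x_0,L_0)$ with $L_0\in\mathcal{T}$ and $x_0\in L_0\cap X$.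
\end{proposition}

\begin{proof}
The pairs $(x,L)$ with $L\in\mathcal{T}\cap\mathcal{B}$ and $x\in L\cap X\cap\mathcal{C}$ are special pairs in $\mathcal{E}$ with distinct first entries. In Case 1 there are $2N'$ of them. In Case 2 there are at least $2N'-2$, since a simple point off $\mathcal{C}$ lies on the line $\phi=0$, which has at most two by (G3). By Lemma~\ref{lem:B} their number exceeds $2\gamma\delta$ in all four cases:
\[
\begin{array}{c|cc}
&\delta=3&\delta=2\\\hline
\gamma=3&2N'\ge20>18&2N'\ge14>12\\
\gamma=2&2N'-2\ge18>12&2N'-2\ge12>8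
\end{array}
\]
By Lemma~\ref{lem:count}, one of these pairs lies on no component containing a non-special pair. Any component through it will do.
\end{proof}

\subsection*{The contradiction}
Since $W_0$ maps onto $\mathcal{C}$, \emph{every} point of $\mathcal{C}$ is now the first entry of a special pair, and the skew relation of Lemma~\ref{lem:special}(b) identifies the second entry.

\emph{Case 1 is impossible.} Let $L\in\mathcal{T}$, with $x_1,x_2,y=y_L$ as in Lemma~\ref{lem:harmonic}. Then $y\in\mathcal{C}$, so there is a special pair $(y,\ell')\in W_0$. Lemma~\ref{lem:special}(b) for $(x_1,L)$ and $(y,\ell')$, together with $L(y)=0$, gives $t_{x_1}(y)\ell'(x_1)=0$. As $t_{x_1}(y)\ne0$, the form $\ell'$ vanishes at $x_1$ and $y$, so it is proportional to $L$, and $(y_L,L)$ is special. This contradicts Lemma~\ref{lem:harmonic}.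

\emph{Case 2 is impossible.} Here $y_L$ may lie on the line $\phi=0$ rather than on $\mathcal{C}$, so we apply the same argument to the second intersection of a line with the conic. For $(x,\ell)\in W_0$ let $t$ be the form in \eqref{eq:special} and let $x'$ be the second point of the line $\ell$ on $\mathcal{C}$, with $x'=x$ if $\ell$ is tangent to $\mathcal{C}$. Let $U\subset W_0$ be the set of pairs with $\ell\times t\ne0$ and $x'\ne x$. It is open: $t$ is locally a regular function of $(x,\ell)$ by the formula in Lemma~\ref{lem:criterion}, and the tangent lines of $\mathcal{C}$ form a closed subset (a conic) of $\mathbb{P}(V^*)$. It contains $(x_0,L_0)$: the tangent $t_{x_0}$ is not the $3$-secant $L_0$, and $c=\Gamma\phi$ has three distinct zeros on $L_0$ by Lemma~\ref{lem:harmonic}, so $\Gamma$ has two. A nonempty open subset of an irreducible curve has finite complement, so $W_0\setminus U$ is finite.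

Let $(x,\ell)\in U$ and let $(x',\ell')$ be any pair of $W_0$ over $x'$; there is at least one. Lemma~\ref{lem:special}(b) and $\ell(x')=0$ give $t(x')\ell'(x)=0$. If $t(x')=0$, then $t$ vanishes at the distinct points $x,x'$ of $\ell$ and is a multiple of $\ell$, contrary to the definition of $U$. So $\ell'$ vanishes at $x$ and $x'$ and is proportional to $\ell$. We have shown:
\begin{equation}\label{eq:only}
\text{if }(x,\ell)\in U,\text{ then }(x',\ell)\in W_0,\text{ and it is the only pair of }W_0\text{ over }x'.
\end{equation}

Next, $\mathcal{E}=W_0$. For $\ell\in\mathcal{B}$ outside the finite image of $W_0\setminus U$ there is a pair $(x,\ell)\in U$, and the fiber $\{(x,\ell),(x',\ell)\}$ of $\mathcal{E}$ over $\ell$ lies in $W_0$ by \eqref{eq:only}. Every component of $\mathcal{E}$ maps onto $\mathcal{B}$, so it has infinitely many points in common with $W_0$ and equals $W_0$. The pairs of $\mathcal{E}$ over $x'$ correspond to the points of $x'^\perp\cap\mathcal{B}$, so \eqref{eq:only} says that for $(x,\ell)\in U$ the line $x'^\perp$ meets $\mathcal{B}$ only in $\ell$.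

The map $(x,\ell)\mapsto(x',\ell)$ from $U$ to $W_0$ is injective, so $(x',\ell)\in U$ for all but finitely many $(x,\ell)\in U$; for these the second point of $(x',\ell)$ is $x$, so $x^\perp$ also meets $\mathcal{B}$ only in $\ell$. Only finitely many pairs lie over the singular points of $\mathcal{B}$, so we may choose such a pair with $\ell$ a smooth point of $\mathcal{B}$. By B\'ezout's theorem both $x^\perp$ and $x'^\perp$ meet $\mathcal{B}$ at $\ell$ with multiplicity $\delta\ge2$. At a smooth point only the tangent line has intersection multiplicity greater than $1$. So $x^\perp=x'^\perp$ and $x=x'$, contrary to the definition of $U$.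

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The assumption $D\ge10$ led to $m\le1$ and $N_3=0$ (Propositions~\ref{prop:m2} and~\ref{prop:N3}) and then to a contradiction in both Case 1 and Case 2. Since $D\equiv2\pmod4$, we have $D\le6$, so every set of $q+2$ points has at least $2q-2$ odd lines. A conic with an external point has exactly $2q-2$ (Example~\ref{ex:conic}).
\end{proof}

\begin{thebibliography}{1}
\bibitem{BBFT} Paul Balister, B\'ela Bollob\'as, Zolt\'an F\"uredi, John Thompson, \emph{Minimal symmetric differences of lines in projective planes}, arXiv:1303.4117 (2013).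
\end{thebibliography}
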